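\title{Biased polynomials over prime fields are quadratic in polynomials of lower degree}

\begin{abstract}
A polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $d$ and bias at least $\delta$ is known to be a function $\Gamma$ of boundedly many polynomials of degree at most $d-1$. We show that for $d\ge2$ the function $\Gamma$ can be taken to be a polynomial of degree $2$, for every prime $p$, including $p\le d$. More precisely, $f=R+\sum_{i=1}^N G_iH_i$ with $\deg R\le d-1$, $\deg G_i\le a_i$, $\deg H_i\le d-a_i$, $1\le a_i\le d/2$, and $N$ depending only on $p,d,\delta$. The proof writes $f$ as a function of a regular system of non-classical polynomials, expands this function in binomial coefficients, and returns to classical polynomials through the base-$p$ digits of the system.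
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $p$ be a prime and $\omega=e^{2\pi i/p}$. The \emph{bias} of a function $f:\mathbb F_p^n\to\mathbb F_p$ is
\[
\mathrm{bias}(f)=\bigl|\mathbb E_{x\in\mathbb F_p^n}\,\omega^{f(x)}\bigr| .
\]
It vanishes when $f$ takes every value equally often, and it equals $1$ exactly when $f$ is constant. Every function $\mathbb F_p^n\to\mathbb F_p$ is given by a unique polynomial in which all exponents are at most $p-1$, and the degree of the function is the degree of this polynomial; the zero function has degree $\le D$ for every $D$. Since the reduction $x^p\mapsto x$ does not raise degrees, $\deg(fg)\le\deg f+\deg g$.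

A nonconstant affine function has bias $0$. In degree $d\ge2$ bias arises from products: averaging over $x_d$ first gives
\begin{equation}\label{eq:product}
\mathrm{bias}(x_1\cdots x_d)=\Pr[x_1\cdots x_{d-1}=0]>0 .
\end{equation}
A theorem of Green and Tao (for $d<p$) and of Kaufman and Lovett (in general) says that bias always comes from lower degree: a polynomial $f$ of degree $d$ with $\mathrm{bias}(f)=\delta>0$ can be written as $f=\Gamma(P_1,\dots,P_c)$, where $\deg P_i\le d-1$, the number $c$ is bounded in terms of $\delta,d,p$ independently of $n$, and $\Gamma:\mathbb F_p^c\to\mathbb F_p$ is some function. The theorem says nothing about the structure of $\Gamma$. As a function on $\mathbb F_p^c$ it has degree at most $c(p-1)$, a bound that depends on $\delta$ and $p$. The following question is posed in \cite{Hatami}.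

\medskip
\noindent\emph{Can every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $d$ with $\mathrm{bias}(f)>0$ be written as $f=\Gamma(P_1,\dots,P_C)$, where $C$ is bounded in terms of $\mathrm{bias}(f)$, $p$ and $d$, the $P_i$ have degree at most $d-1$, and the degree of $\Gamma$ is bounded in terms of $d$ alone?}
\medskip

The answer is yes, with the smallest bound possible.

\begin{theorem}\label{thm:main}
For every prime $p$, every $d\ge2$ and every $\delta>0$ there is $N=N(p,d,\delta)$ such that every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $d$ with $\mathrm{bias}(f)\ge\delta$ can be written as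
\begin{equation}\label{eq:form}
f=R+\sum_{i=1}^N G_iH_i,\qquad \deg R\le d-1,\quad \deg G_i\le a_i,\quad \deg H_i\le d-a_i,
\end{equation}
with integers $1\le a_i\le d/2$.
\end{theorem}

\begin{corollary}\label{cor:answer}
The question has a positive answer for every prime $p$ and every $d$, including $d\ge p$. For $d\ge2$ one may take $\deg\Gamma\le2$, and this bound is optimal.
\end{corollary}

\begin{proof}
For $d=0$ the function $f$ is constant and $\Gamma$ can be taken constant; for $d=1$ no $f$ has positive bias. For $d\ge2$, \eqref{eq:form} reads $f=\Gamma(R,G_1,H_1,\dots,G_N,H_N)$ with $\Gamma=Y_0+\sum_iX_iY_i$, and $1\le a_i\le d/2$ gives $\deg G_i,\deg H_i\le d-1$. A function $\Gamma$ of degree at most $1$ would force $\deg f\le d-1$, whereas $x_1\cdots x_d$ has degree $d$ and positive bias by \eqref{eq:product}.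
\end{proof}

A polynomial of the form \eqref{eq:form} need not be biased: $x_1x_2+x_3$ has bias $0$. The form \eqref{eq:form} characterizes the polynomials that become biased after a correction of lower degree.

\begin{theorem}\label{thm:class}
For a polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $d\ge2$ consider the following properties.
\begin{itemize}
\item[$(\mathrm{i})_\delta$] There is $P$ with $\deg P\le d-1$ and $\mathrm{bias}(f-P)\ge\delta$.
\item[$(\mathrm{ii})_C$] $f=\Gamma(P_1,\dots,P_C)$ with $\deg P_i\le d-1$ and $\Gamma:\mathbb F_p^C\to\mathbb F_p$ arbitrary.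
\item[$(\mathrm{iii})_N$] $f$ has the form \eqref{eq:form} with $N$ products.
\end{itemize}
Then $(\mathrm{i})_\delta\Rightarrow(\mathrm{iii})_{N(p,d,\delta)}$, $(\mathrm{iii})_N\Rightarrow(\mathrm{ii})_{2N+1}$, and $(\mathrm{ii})_C\Rightarrow(\mathrm{i})_{p^{-C/2}}$.
\end{theorem}

The case $d=2$ shows why one would guess Theorem~\ref{thm:main}. Let $f=\Gamma(P_1,\dots,P_c)$ be quadratic with all $P_i$ affine. Discard those $P_i$ that are affine combinations of the others and of constants; after an invertible affine change of coordinates, which preserves degrees, the remaining ones are $x_1,\dots,x_{c'}$. Then $f$ is a polynomial of degree $2$ in $x_1,\dots,x_{c'}$ alone, and collecting its quadratic monomials gives $f=R+\sum_{i\le c'}x_iH_i$. For larger $d$, give the $i$-th argument of $\Gamma$ the weight $\deg P_i$. If the $P_i$ are independent in a strong enough sense, no cancellation should occur when they are substituted into $\Gamma$, so every monomial of $\Gamma$ should have total weight at most $d$. A monomial with one factor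 contributes to $R$, and from a monomial with several factors one pulls out a factor of least weight, which is at most $d/2$.

The independence needed here is the equidistribution of the $P_i$ on cubes $(x+\sum_{i\in\sigma}y_i)_{\sigma}$, since the degree of $f$ is tested on cubes. It is measured by Gowers norms, and the tool that produces it, Theorem~\ref{thm:TZ} below, returns \emph{non-classical} polynomials, with values in $\mathbb R/\mathbb Z$. These are not allowed in \eqref{eq:form}. The next section shows on an example how to get back to polynomials over $\mathbb F_p$.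

\paragraph{Notation.} The prime $p$ is fixed and all constants may depend on it; none depends on $n$. We write $V=\mathbb F_p^n$, $\mathbb T=\mathbb R/\mathbb Z$, $e(\theta)=e^{2\pi i\theta}$, $\mathbb N=\{0,1,2,\dots\}$, $[M]=\{1,\dots,M\}$, and $v$ for the $p$-adic valuation. A \emph{classical polynomial} is a polynomial $V\to\mathbb F_p$; for such $f$ we write $f/p$ for the corresponding function $V\to\frac1p\mathbb Z/\mathbb Z\subset\mathbb T$.

\section{A model case: symmetric quartics over $\mathbb F_2$}\label{sec:model}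

Let $p=2$ and $d=4$. For $x\in\mathbb F_2^n$ let $|x|\in\mathbb N$ be the number of nonzero coordinates, and let $S_k$ be the $k$-th elementary symmetric polynomial. Counting $k$-element subsets of the support of $x$ gives $S_k(x)=\binom{|x|}{k}\bmod2$.

The function $|x|/8\bmod1$ behaves like a cubic: its fourth-order differences vanish. It is enough to see this for one coordinate. On functions $\mathbb F_2\to\mathbb T$ the shift $T$ by $1$ satisfies $T^2=1$, so $\partial=T-1$ satisfies $\partial^2=-2\partial$ and $\partial^4=-8\partial$, which kills every function with values in $\frac18\mathbb Z/\mathbb Z$. Consider a function of two such cubics,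
\[
f(x,x')=\Gamma(|x|\bmod 8,\ |x'|\bmod8),\qquad x,x'\in\mathbb F_2^n,\quad \Gamma:(\mathbb Z/8)^2\to\mathbb F_2,
\]
and assume $\deg f\le4$, $\mathrm{bias}(f)\ge\delta$, and $n\ge7$ large in terms of $\delta$. We derive \eqref{eq:form} in three steps.

\emph{Expansion in binomial coefficients.} Let $\xi_0,\xi_1,\xi_2$ be the binary digits of $g\in\mathbb Z/8$. By Lucas' theorem (recalled in Section~\ref{sec:binom}), for $k=k_0+2k_1+4k_2<8$ we have $\binom gk\equiv\xi_0^{k_0}\xi_1^{k_1}\xi_2^{k_2}\pmod2$. These eight monomials form a basis of the functions $\mathbb Z/8\to\mathbb F_2$. Hence $\Gamma(g,g')=\sum_{k,k'<8}c_{k,k'}\binom gk\binom{g'}{k'}$ and $f=\sum c_{k,k'}S_k(x)S_{k'}(x')$. Each monomial of $S_k(x)S_{k'}(x')$ is multilinear, with $k$ coordinates of $x$ and $k'$ coordinates of $x'$, so different terms do not cancel, and none is zero since $n\ge7$. Therefore $c_{k,k'}=0$ for $k+k'>4$.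

\emph{Digits.} The digits of $|x|\bmod 8$ are the classical polynomials $S_1,S_2,S_4$, of degrees $1,2,4$, and $S_3=S_1S_2$. Writing $S_k'$ for $S_k(x')$, we obtain
\[
f=R+c_{4,0}S_4+c_{0,4}S_4'+S_1\cdot\bigl(c_{3,1}S_2S_1'+c_{1,3}S_1'S_2'\bigr)+S_2\cdot c_{2,2}S_2',\qquad \deg R\le3 .
\]
This is \eqref{eq:form} except for the terms $S_4$ and $S_4'$: the top digit of a cubic has degree $4$.

\emph{Bias removes the digits of full degree.} For $(\lambda,\lambda')\ne0$ in $(\mathbb Z/8)^2$,
\[
\Bigl|\mathbb E\,e\Bigl(\frac{\lambda|x|+\lambda'|x'|}8\Bigr)\Bigr|=|\cos(\pi\lambda/8)|^n\,|\cos(\pi\lambda'/8)|^n\le\cos(\pi/8)^n ,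
\]
so by Fourier inversion the pair $(|x|,|x'|)\bmod8$ takes each value with probability within $\cos(\pi/8)^n$ of $1/64$. If $c_{4,0}=1$, then $\Gamma$ is $\xi_2$ plus a function of the other five digits, so $(-1)^\Gamma$ has mean zero on $(\mathbb Z/8)^2$ and $\mathrm{bias}(f)\le64\cos(\pi/8)^n<\delta$. Hence $c_{4,0}=0$, and exchanging $x$ and $x'$ gives $c_{0,4}=0$.

The general proof has the same three steps, but it must supply what was given here by explicit formulas. Section~\ref{sec:cubes} defines regular systems, which replace the pair $(|x|,|x'|)\bmod 8$, and proves that they are equidistributed on cubes. Section~\ref{sec:newton} bounds the degree of a binomial coefficient of a non-classical polynomial and proves the absence of cancellation. Section~\ref{sec:reg} constructs regular systems, and Section~\ref{sec:proofs} proves the theorems.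

\section{Background}\label{sec:background}

\subsection{Non-classical polynomials}

For a function $\varphi$ from $V$ to an abelian group put $\partial_y\varphi(x)=\varphi(x+y)-\varphi(x)$. For $y_1,\dots,y_M\in V$ and $A,\sigma\subset[M]$ write $\partial_{y_A}=\prod_{i\in A}\partial_{y_i}$ and $\sigma\cdot y=\sum_{i\in\sigma}y_i$. The shift by $y_i$ is $1+\partial_{y_i}$; expanding products in both directions gives
\begin{equation}\label{eq:cube}
\varphi(x+\sigma\cdot y)=\sum_{A\subset\sigma}\partial_{y_A}\varphi(x),\qquad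
\partial_{y_A}\varphi(x)=\sum_{\sigma\subset A}(-1)^{|A|-|\sigma|}\varphi(x+\sigma\cdot y).
\end{equation}
For $D\ge0$ let $\mathrm{Poly}_{\le D}$ be the group of $P:V\to\mathbb T$ with $\partial_{y_1}\cdots\partial_{y_{D+1}}P=0$ for all $y_1,\dots,y_{D+1}$. Its elements are the \emph{non-classical polynomials} of degree at most $D$; $\mathrm{Poly}_{\le0}$ consists of the constants. For $x\in\mathbb F_p$ let $|x|\in\{0,\dots,p-1\}$ be its integer lift, and put $|x|^\beta=|x_1|^{\beta_1}\cdots|x_n|^{\beta_n}$ for $x\in V$.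

\begin{theorem}[{\cite[Lemma~1.7]{TZ}}]\label{thm:normal}
A function $P:V\to\mathbb T$ lies in $\mathrm{Poly}_{\le D}$ if and only if
\[
P(x)=\alpha+\sum_{\beta,t}c_{\beta,t}\,\frac{|x|^\beta}{p^{t+1}}\bmod 1,
\]
where the sum is over $0\le\beta_i<p$, $t\ge0$ with $0<|\beta|\le D-t(p-1)$, and $c_{\beta,t}\in\{0,\dots,p-1\}$, $\alpha\in\mathbb T$. The coefficients $\alpha$ and $c_{\beta,t}$ are unique.
\end{theorem}

Thus each additional power of $p$ in the denominator costs $p-1$ in the degree. This exchange rate governs the whole paper.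

\begin{lemma}\label{lem:basic}
Let $P\in\mathrm{Poly}_{\le D}$ be as in Theorem~\ref{thm:normal}, so that $\alpha=P(0)$, and let $s\ge0$.
\begin{itemize}
\item[(a)] If $D-s(p-1)\ge0$, then $p^sP\in\mathrm{Poly}_{\le D-s(p-1)}$.
\item[(b)] If $p^s(P-\alpha)=0$, then $c_{\beta,t}=0$ for all $t\ge s$.
\item[(c)] If $f$ is classical of degree $\le D$, then $f/p\in\mathrm{Poly}_{\le D}$. Conversely, if $P$ takes values in $\frac1p\mathbb Z/\mathbb Z$, then $P=f/p$ with $f$ classical of degree $\le D$.
\item[(d)] If $D\ge1$, then $P$ takes values in a coset of $p^{-(h+1)}\mathbb Z/\mathbb Z$, where $h=\lfloor(D-1)/(p-1)\rfloor$.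
\end{itemize}
\end{lemma}

\begin{proof}
We have $p^s(P-\alpha)=\sum_{t\ge s}c_{\beta,t}|x|^\beta/p^{(t-s)+1}$, and $|\beta|\le D-s(p-1)-(t-s)(p-1)$. This is an expression of the kind in Theorem~\ref{thm:normal}, which gives (a), and its uniqueness gives (b). The first half of (c) is the case where only $t=0$ occurs. For the second half, $\alpha\in\frac1p\mathbb Z/\mathbb Z$, and (b) with $s=1$ leaves only the terms with $t=0$. For (d), $|\beta|\ge1$ forces $t(p-1)\le D-1$.
\end{proof}

\subsection{Variables, lifts and weights}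

We record a non-classical polynomial together with a bound for its degree and a bound for its denominator.

\begin{definition}\label{def:variable}
Let $m\ge1$, $h\ge0$. A \emph{variable of type $(m,h)$} is a function $z:V\to\mathbb Z/p^{h+1}$ such that $Q=z/p^{h+1}$ lies in $\mathrm{Poly}_{\le m+h(p-1)}$. The numbers $m+h(p-1)$, $h$, $m$ are its \emph{degree}, \emph{depth} and \emph{weight}. A function $\tilde z:V\to\mathbb Z$ \emph{has weight $m$} if $\tilde z/p^{t+1}\bmod1\in\mathrm{Poly}_{\le m+t(p-1)}$ for all $t\ge0$.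
\end{definition}

Degree and depth are part of the data and are only upper bounds for the true ones. The depth plus one is at most the degree. By Lemma~\ref{lem:basic}(d), every element of $\mathrm{Poly}_{\le D}$, $D\ge1$, differs by a constant from the $Q$ of a variable of degree $D$; we say that this variable \emph{represents} it. In Section~\ref{sec:model}, $|x|\bmod8$ is a variable of type $(1,2)$ and $|x|$ has weight $1$. A variable of depth $0$ is a classical polynomial of degree at most $m$. A variable of degree at most $p-1$ has depth $0$, so for $d\le p$ all variables in the proof of Theorem~\ref{thm:main} are classical, and Lemma~\ref{lem:roots} is not needed.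

\begin{lemma}[Lifts]\label{lem:lift}
A variable $z$ of type $(m,h)$ has a lift $\tilde z:V\to\mathbb N$, $\tilde z\equiv z\pmod{p^{h+1}}$, of weight $m$.
\end{lemma}

\begin{proof}
Expand $Q$ as in Theorem~\ref{thm:normal}. Then $\alpha=\alpha'/p^{h+1}$ for some $\alpha'\in\mathbb N$, and $c_{\beta,t}=0$ for $t>h$ by Lemma~\ref{lem:basic}(b). Put $\tilde z=\alpha'+\sum c_{\beta,t}p^{h-t}|x|^\beta$. A nonconstant term of $\tilde z/p^{t'+1}$ is $c_{\beta,t}|x|^\beta/p^{t'-h+t+1}$. It is $0$ modulo $1$ if $t'-h+t<0$, and otherwise it has degree at most $|\beta|+(t'-h+t)(p-1)\le m+t'(p-1)$, because $|\beta|\le m+(h-t)(p-1)$.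
\end{proof}

The weight controls the divisibility of derivatives. For $k\ge0$ put
\[
s_m(k)=\min\{s\ge0:\ m+s(p-1)\ge k\}.
\]

\begin{lemma}\label{lem:div}
Every $k$-fold derivative of a function $\tilde z:V\to\mathbb Z$ of weight $m$ takes values in $p^{s_m(k)}\mathbb Z$. Every $k$-fold derivative of a variable of type $(m,h)$ takes values in $p^{s_m(k)}\mathbb Z/p^{h+1}$.
\end{lemma}

\begin{proof}
Let $s=s_m(k)\ge1$. Then $m+(s-1)(p-1)<k$, so $k$-fold derivatives of $\tilde z/p^{s}\bmod1$ vanish. The second statement follows by reducing a lift modulo $p^{h+1}$.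
\end{proof}

\subsection{Gowers norms and rank}

For $F:V\to\mathbb C$ let $\partial^\times_yF(x)=F(x+y)\overline{F(x)}$ and, for $k\ge1$,
\[
\|F\|_{U^k}^{2^k}=\mathbb E_{x,y_1,\dots,y_k}\,\partial^\times_{y_1}\cdots\partial^\times_{y_k}F(x).
\]
These quantities are invariant under translation of $F$. We have $\|F\|_{U^1}=|\mathbb EF|$ and $\|F\|_{U^{k+1}}^{2^{k+1}}=\mathbb E_y\|\partial^\times_yF\|_{U^k}^{2^k}$. Moreover
\[
\|F\|_{U^{k+1}}^{2^{k+1}}=\mathbb E_{y_1,\dots,y_k}\bigl|\mathbb E_x\,\partial^\times_{y_1}\cdots\partial^\times_{y_k}F(x)\bigr|^2\ge\|F\|_{U^k}^{2^{k+1}}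
\]
by the Cauchy--Schwarz inequality, so $\|F\|_{U^k}\le\|F\|_{U^{k+1}}$.

\begin{lemma}\label{lem:CS}
Let $k\ge1$ and let $\phi_1,\dots,\phi_k:V^k\to\mathbb C$ satisfy $|\phi_j|\le1$, where $\phi_j$ does not depend on $y_j$. Then
\[
\Bigl|\mathbb E_{y_1,\dots,y_k}F(y_1+\dots+y_k)\prod_{j=1}^k\phi_j(y)\Bigr|\le\|F\|_{U^k}.
\]
\end{lemma}

\begin{proof}
For $k=1$ the function $\phi_1$ is constant. Let $k\ge2$. Since $\phi_k$ does not depend on $y_k$, the Cauchy--Schwarz inequality in $(y_1,\dots,y_{k-1})$ bounds the square of the left side by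
\[
\mathbb E_{y_1,\dots,y_{k-1}}\Bigl|\mathbb E_{y_k}F\Bigl(\sum_jy_j\Bigr)\prod_{j<k}\phi_j\Bigr|^2=\mathbb E_{y_k,w}\,\mathbb E_{y_1,\dots,y_{k-1}}(\partial^\times_wF)\Bigl(\sum_jy_j\Bigr)\prod_{j<k}\phi_j',
\]
where $\phi_j'=\phi_j(\dots,y_k+w)\overline{\phi_j(\dots,y_k)}$ does not depend on $y_j$. For fixed $y_k$ and $w$ the inner average is at most $\|\partial_w^\times F\|_{U^{k-1}}$ in modulus, by induction and translation invariance. Finally, by H\"older's inequality, $\mathbb E_w\|\partial^\times_wF\|_{U^{k-1}}\le(\mathbb E_w\|\partial^\times_wF\|_{U^{k-1}}^{2^{k-1}})^{1/2^{k-1}}=\|F\|_{U^k}^2$.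
\end{proof}

For $D\ge1$ and $P\in\mathrm{Poly}_{\le D}$ let $\mathrm{rank}_D(P)$ be the least $r\ge0$ such that $P$ is a function of $r$ elements of $\mathrm{Poly}_{\le D-1}$, and $\infty$ if there is no such $r$. For instance, $\mathrm{rank}_1(P)$ is finite only if $P$ is constant. Besides Theorem~\ref{thm:normal}, the only result that we quote is the inverse theorem for polynomial phases.

\begin{theorem}[{\cite[Theorem~1.20]{TZ}}]\label{thm:TZ}
For $D\ge1$ and $\varepsilon>0$ there is $r_0(D,\varepsilon)$, independent of $n$, such that every $P\in\mathrm{Poly}_{\le D}$ with $\|e(P)\|_{U^D}\ge\varepsilon$ has $\mathrm{rank}_D(P)\le r_0(D,\varepsilon)$.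
\end{theorem}

We take $r_0(D,\varepsilon)$ to be the least integer with this property; it does not decrease when $\varepsilon$ decreases.

\subsection{Binomial coefficients}\label{sec:binom}

\emph{Lucas' theorem} states that for $g,k\in\mathbb N$ with base-$p$ digits $g_a,k_a$ one has $\binom gk\equiv\prod_a\binom{g_a}{k_a}\pmod p$. In particular $\binom g{p^a}\equiv g_a$. All digits of $p^a-1$ equal $p-1$, so $\binom{p^a-1}{i-1}$ is prime to $p$ for $1\le i\le p^a$, and $\binom{p^a-1}{p-1}\equiv1$ for $a\ge1$. Since $\binom{p^a}i=\frac{p^a}i\binom{p^a-1}{i-1}$, we get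
\begin{equation}\label{eq:val}
v\Bigl(\binom{p^a}i\Bigr)=a-v(i)\quad(1\le i\le p^a),\qquad \binom{p^a}p\equiv p^{a-1}\pmod{p^a}\quad(a\ge1).
\end{equation}
\emph{Vandermonde's identity} is $\binom{g+g'}\kappa=\sum_{i=0}^\kappa\binom{g'}i\binom g{\kappa-i}$. The following inequality compares the two ways in which degree is spent, by powers and by denominators. Its cases of equality are the source of the exceptional terms in Section~\ref{sec:reg}.

\begin{lemma}\label{lem:ineq}
Let $i,m\ge1$ and $u\ge0$ be integers with $p^u\le i$. Then $(i-1)m\ge u(p-1)$, with equality if and only if $(i,u)=(1,0)$ or $(i,u,m)=(p,1,1)$.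
\end{lemma}

\begin{proof}
We have $(i-1)m\ge(p^u-1)m=(p-1)(1+p+\dots+p^{u-1})m\ge u(p-1)$. For $u=0$ equality means $i=1$. For $u\ge1$ equality requires $i=p^u$ and $(1+p+\dots+p^{u-1})m=u$, which holds only for $u=1$, $m=1$.
\end{proof}

\section{Regular systems and their cubes}\label{sec:cubes}

A \emph{system} is a tuple $Z=(z_1,\dots,z_C)$ of variables; $z_i$ has type $(m_i,h_i)$ and degree $d_i$, and $Q_i=z_i/p^{h_i+1}$. It defines a map $z:V\to\mathcal G=\prod_i\mathbb Z/p^{h_i+1}$. For $0\ne\lambda\in\mathcal G$ put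
\[
\mathrm{level}(\lambda)=\max_{i:\ \lambda_i\ne0}\bigl(d_i-v(\lambda_i)(p-1)\bigr).
\]
Here $v(\lambda_i)\le h_i$, so each entry is at least $m_i\ge1$, and $\sum_i\lambda_iQ_i\in\mathrm{Poly}_{\le\mathrm{level}(\lambda)}$ by Lemma~\ref{lem:basic}(a). The level is the degree bound that the types guarantee. Regularity asks that no combination be simpler than that.

\begin{definition}
The system $Z$ is \emph{$r$-regular} if $\mathrm{rank}_{\mathrm{level}(\lambda)}\bigl(\sum_i\lambda_iQ_i\bigr)>r$ for all $\lambda\ne0$.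
\end{definition}

For variables of degree $1$ this says that no nontrivial combination is constant, which is the independence used for quadratic $f$ in Section~\ref{sec:intro}. For positive depth the definition also tests the multiples $p^sQ_i$, each at its own level.

Which patterns can a system show on a cube? By \eqref{eq:cube} and Lemma~\ref{lem:div}, the function $\sigma\mapsto z_i(x+\sigma\cdot y)$ on the subsets of $[M]$ lies in the group
\[
\mathcal K_i^M=\Bigl\{\sigma\mapsto\sum_{A\subset\sigma}g_A\ :\ g_A\in p^{s_{m_i}(|A|)}\mathbb Z/p^{h_i+1}\text{ for all }A\subset[M]\Bigr\}.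
\]
For type $(m,0)$ the $g_A$ are free for $|A|\le m$ and zero for $|A|>m$. For $p=2$ and type $(1,1)$ they are free in $\mathbb Z/4$ for $|A|\le1$, even for $|A|=2$, and zero for $|A|\ge3$. Put $\mathcal K^M=\prod_i\mathcal K_i^M$, so that $\mathcal K^0=\mathcal G$. If all $d_i\le L$, then $h_i+1\le L$ and $|\mathcal K^M|\le p^{LC2^M}$.

A regular system obeys no other constraint. To see every pattern we need an error smaller than $|\mathcal K^M|^{-1}$, so the required regularity grows with the number of variables. For $L\ge1$, $M\ge0$, $0<\varepsilon_0\le1/2$ define the nondecreasing function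
\[
\rho_{L,M,\varepsilon_0}(C)=\max_{1\le D\le L}r_0\bigl(D,\ \varepsilon_0p^{-LC2^M}\bigr).
\]

\begin{lemma}[Equidistribution on cubes]\label{lem:equi}
Let $Z$ be a $\rho_{L,M,\varepsilon_0}(C)$-regular system of $C$ variables of degree at most $L$, and let $\varepsilon=\varepsilon_0p^{-LC2^M}$. Then for all $M'\le M$ and $c\in\mathcal K^{M'}$,
\[
\Bigl|\Pr_{x,y_1,\dots,y_{M'}}\bigl[(z_i(x+\sigma\cdot y))_{i,\sigma}=c\bigr]-|\mathcal K^{M'}|^{-1}\Bigr|\le\varepsilon .
\]
In particular every $c\in\mathcal K^{M'}$ is attained.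
\end{lemma}

\begin{proof}
The last statement follows from $\varepsilon<p^{-LC2^{M'}}\le|\mathcal K^{M'}|^{-1}$. For a random element $X$ of a finite abelian group $\mathcal K$, Fourier inversion gives $\Pr[X=c]=|\mathcal K|^{-1}\sum_\chi\overline{\chi(c)}\,\mathbb E\chi(X)$. So it suffices to show $|\mathbb E\chi|\le\varepsilon$ for each nontrivial character $\chi$ of $\mathcal K^{M'}$. A character of a subgroup extends to the whole group, so $\chi(c)=e\bigl(\sum_{i,\sigma}\lambda_{i,\sigma}c_i(\sigma)/p^{h_i+1}\bigr)$ for some $\lambda_{i,\sigma}\in\mathbb Z/p^{h_i+1}$. Put $\Lambda_{i,A}=\sum_{\sigma\supset A}\lambda_{i,\sigma}$. In terms of the coefficients $g_{i,A}$ of $c$ we have $\chi(c)=e\bigl(\sum_{i,A}\Lambda_{i,A}g_{i,A}/p^{h_i+1}\bigr)$, and by \eqref{eq:cube}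
\[
\mathbb E\chi=\mathbb E_{x,y}\,e\Bigl(\sum_{i,A}\Lambda_{i,A}\,\partial_{y_A}Q_i(x)\Bigr).
\]
Call $(i,A)$ \emph{active} if $p^{s_{m_i}(|A|)}\Lambda_{i,A}\ne0$ in $\mathbb Z/p^{h_i+1}$. Inactive terms vanish identically by Lemma~\ref{lem:div}, and some pair is active because $\chi$ is nontrivial on $\mathcal K^{M'}$. Let $P_A=\sum\Lambda_{i,A}Q_i$, summed over the $i$ with $(i,A)$ active, and let $A_0$ have the largest cardinality among the sets $A$ that occur in an active pair.

Let $D_0\le L$ be the level of the vector with entries $\Lambda_{i,A_0}$ for $(i,A_0)$ active and $0$ otherwise. For active $(i,A_0)$ the valuation $v_i=v(\Lambda_{i,A_0})$ satisfies $v_i+s_{m_i}(|A_0|)\le h_i$, so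
\[
D_0\ge d_i-v_i(p-1)=m_i+(h_i-v_i)(p-1)\ge m_i+s_{m_i}(|A_0|)(p-1)\ge|A_0| .
\]
By regularity $\mathrm{rank}_{D_0}(P_{A_0})>r_0(D_0,\varepsilon)$, so $\|e(P_{A_0})\|_{U^{D_0}}<\varepsilon$ by Theorem~\ref{thm:TZ}.

If $A_0=\emptyset$, only $A=\emptyset$ is active and $|\mathbb E\chi|=\|e(P_\emptyset)\|_{U^1}\le\|e(P_\emptyset)\|_{U^{D_0}}<\varepsilon$. Otherwise fix $x$ and all $y_j$ with $j\notin A_0$. An active set $A\ne A_0$ has $|A|\le|A_0|$, so it misses some $j\in A_0$, and $\partial_{y_A}P_A(x)$ does not depend on $y_j$. By \eqref{eq:cube}, $\partial_{y_{A_0}}P_{A_0}(x)$ is $P_{A_0}(x+A_0\cdot y)$ plus terms $\pm P_{A_0}(x+\sigma\cdot y)$ with $\sigma\subsetneq A_0$, each of which also misses some $y_j$, $j\in A_0$. Collect these terms into factors $\phi_j$ according to a missed index. By Lemma~\ref{lem:CS} the average over $(y_j)_{j\in A_0}$ has modulus at most $\|e(P_{A_0})\|_{U^{|A_0|}}\le\|e(P_{A_0})\|_{U^{D_0}}<\varepsilon$.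
\end{proof}

The last inequality is where the level in the definition of regularity is used: control of the bias of the combinations $\sum\lambda_iQ_i$ alone would give only the case $M'=0$.

\section{Newton expansions and degree}\label{sec:newton}

Fix weights $m_1,\dots,m_C\ge1$. On functions $\Gamma:\mathbb Z^C\to\mathbb T$ let $E_j$ be the shift by the unit vector $\mathbf e_j$, and $\Delta_j=E_j-1$. These operators commute. For $k\in\mathbb N^C$ and $g\in\mathbb Z^C$ put
\[
|k|_m=\sum_jm_jk_j,\qquad \Delta^k=\prod_j\Delta_j^{k_j},\qquad \binom gk=\prod_j\binom{g_j}{k_j},\qquad E^g=\prod_jE_j^{g_j}.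
\]
Pascal's rule gives $\Delta^l\binom gk=\binom g{k-l}$ if $l\le k$ coordinatewise, and $0$ otherwise. Expanding $E^g=\prod_j(1+\Delta_j)^{g_j}$ gives \emph{Newton's expansion} $\Gamma(g)=\sum_k\binom gk\Delta^k\Gamma(0)$ for $g\in\mathbb N^C$.

We want to translate the degree of $\Gamma(z(x))$ into a property of $\Gamma$. On a cube, $z_j$ can jump by $p^a$ along a face of dimension $m_j+a(p-1)$, by the description of $\mathcal K^M$. This suggests the following bookkeeping. A \emph{basic operator} is a nonempty product $X=\prod_{l}(E_{j_l}^{p^{a_l}}-1)$ with $a_l\ge0$, and its \emph{cost} is $\sum_l(m_{j_l}+a_l(p-1))$. For $k\ne0$, $\Delta^k$ is a basic operator of cost $|k|_m$.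

\begin{lemma}[Degree of binomial coefficients]\label{lem:binom}
Let $\tilde z_1,\dots,\tilde z_C:V\to\mathbb Z$ have weights $m_1,\dots,m_C$, and let $k\in\mathbb N^C$, $t\ge0$. Then $\binom{\tilde z}k/p^{t+1}\bmod1\in\mathrm{Poly}_{\le|k|_m+t(p-1)}$.
\end{lemma}

\begin{proof}
Let $M=|k|_m+t(p-1)+1$ and $\Gamma(g)=\binom gk/p^{t+1}\bmod1$. We show that $\partial_{y_{[M]}}(\Gamma\circ\tilde z)(x)=0$.

\emph{Reduction to basic operators.} Let $g_A=\partial_{y_A}\tilde z(x)\in\mathbb Z^C$. By \eqref{eq:cube},
\[
\Gamma(\tilde z(x+\sigma\cdot y))=\prod_{\emptyset\ne A\subset\sigma}\bigl(1+(E^{g_A}-1)\bigr)\Gamma(g_\emptyset)=\sum_{\mathcal S:\ \bigcup\mathcal S\subset\sigma}\ \prod_{A\in\mathcal S}(E^{g_A}-1)\,\Gamma(g_\emptyset),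
\]
where $\mathcal S$ runs over families of nonempty subsets of $[M]$. The sum of $(-1)^{M-|\sigma|}$ over $\sigma\supset\bigcup\mathcal S$ is $1$ if $\bigcup\mathcal S=[M]$ and $0$ otherwise. Hence
\[
\partial_{y_{[M]}}(\Gamma\circ\tilde z)(x)=\sum_{\mathcal S:\ \bigcup\mathcal S=[M]}\ \prod_{A\in\mathcal S}(E^{g_A}-1)\,\Gamma(g_\emptyset).
\]
Now $E^g-1=\sum_{J\ne\emptyset}\prod_{j\in J}(E_j^{g_j}-1)$, and $E_j^{p^s}-1$ divides $E_j^{g_j}-1$ in $\mathbb Z[E_j^{\pm1}]$ when $p^s\mid g_j$. By Lemma~\ref{lem:div} we may take $s=s_{m_j}(|A|)$ for the $j$-th coordinate of $g_A$, and this factor has cost $m_j+s(p-1)\ge|A|$. So each product over $A\in\mathcal S$ is a $\mathbb Z[E_1^{\pm1},\dots,E_C^{\pm1}]$-combination of basic operators of cost at least $\sum_{A\in\mathcal S}|A|\ge M$.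

\emph{A basic operator of cost at least $M$ kills $\Gamma$.} We have $E_j^{p^a}-1=\sum_{i=1}^{p^a}\binom{p^a}i\Delta_j^i$. By \eqref{eq:val} the $i$-th term is an integer multiple of $p^{a-v(i)}\Delta_j^i$, and $im_j+(a-v(i))(p-1)\ge m_j+a(p-1)$ by Lemma~\ref{lem:ineq} with $u=v(i)$. Multiplying out, the operator is a sum of integer multiples of $p^u\Delta^l$ with $|l|_m+u(p-1)\ge M$. If $l\not\le k$, then $\Delta^l\Gamma=0$. If $l\le k$, then $|l|_m\le|k|_m$, so $u(p-1)>t(p-1)$, so $u\ge t+1$ and $p^u\Delta^l\Gamma=0$ in $\mathbb T$.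
\end{proof}

The next lemma is the converse for systems that realize all cubes. Together with Lemma~\ref{lem:binom} it says that if $\Gamma(z)$ has degree at most $D$, then so does every single term of the Newton expansion of $\Gamma$. This is the absence of cancellation. We view $\Gamma:\mathcal G\to\mathbb T$ as a function on $\mathbb Z^C$ with period $p^{h_j+1}$ in the $j$-th coordinate.

\begin{lemma}[No cancellation]\label{lem:newton}
Let $D\ge1$ and let $Z$ be a system of variables of degree at most $L$ such that every element of $\mathcal K^{M'}$ is attained for all $M'\le D+L$. Let $\Gamma:\mathcal G\to\mathbb T$ satisfy $\Gamma\circ z\in\mathrm{Poly}_{\le D}$, and put $c_k=\Delta^k\Gamma(0)\in\mathbb T$. Then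
\begin{equation}\label{eq:newton}
\Gamma(g)=\sum_{|k|_m\le D}c_k\binom gk\quad(g\in\mathbb N^C),\qquad p^tc_k=0\ \text{ if }k\ne0\text{ and }|k|_m+t(p-1)\ge D+1 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Step 1: a basic operator $X$ of cost at least $D+1$ kills $\Gamma$.} If some $a_l>h_{j_l}$, this holds by periodicity. Otherwise each factor costs at most $d_{j_l}\le L$. It suffices to treat a minimal subproduct of cost at least $D+1$, so we may assume that the cost $M'$ satisfies $D+1\le M'\le D+L$. Partition $[M']$ into sets $A_l$ with $|A_l|=m_{j_l}+a_l(p-1)$. For $g_0\in\mathcal G$ consider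
\[
c(\sigma)=g_0+\sum_{l:\ A_l\subset\sigma}p^{a_l}\mathbf e_{j_l}.
\]
It lies in $\mathcal K^{M'}$ because $s_{m_{j_l}}(|A_l|)=a_l$, so $c(\sigma)=z(x+\sigma\cdot y)$ for some $x,y$. As $M'\ge D+1$, we get $0=\partial_{y_{[M']}}(\Gamma\circ z)(x)=\sum_\sigma(-1)^{M'-|\sigma|}\Gamma(c(\sigma))$. Decompose $\sigma$ into the parts $B_l=\sigma\cap A_l$. The sum factors as
\[
\prod_l\Bigl(E_{j_l}^{p^{a_l}}+\sum_{B\subsetneq A_l}(-1)^{|A_l|-|B|}\Bigr)\Gamma(g_0)=\prod_l\bigl(E_{j_l}^{p^{a_l}}-1\bigr)\Gamma(g_0)=X\Gamma(g_0),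
\]
since the signs sum to zero over all subsets of the nonempty set $A_l$.

\emph{Step 2: if $\operatorname{cost}(X)+t(p-1)\ge D+1$, then $p^tX\Gamma=0$.} Cubes do not see multiplication by $p$ directly, so we express it through basic operators. We use induction on $t$, the case $t=0$ being Step~1, and for fixed $t\ge1$ descending induction on $\operatorname{cost}(X)$, starting from Step~1 for cost at least $D+1$. Write $X=\eta Y$ with $\eta=E_j^{p^a}-1$ and $Y$ a possibly empty product. From $(1+\eta)^p=E_j^{p^{a+1}}$ we obtain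
\[
p^t\,\eta Y=p^{t-1}\bigl(E_j^{p^{a+1}}-1\bigr)Y-p^{t-1}\eta^pY-\sum_{1<i<p}\frac1p\binom pi\cdot p^t\eta^iY .
\]
The basic operators in the first two terms have cost at least $\operatorname{cost}(X)+(p-1)$, so these terms kill $\Gamma$ by the case $t-1$. The operators $\eta^iY$ with $1<i<p$ have cost at least $\operatorname{cost}(X)+1$, so the remaining terms kill $\Gamma$ by the inner induction.

Taking $X=\Delta^k$ gives the second statement in \eqref{eq:newton}. Its case $t=0$ truncates Newton's expansion, which gives the first.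
\end{proof}

\section{Regularization}\label{sec:reg}

\begin{proposition}\label{prop:reg}
Let $L\ge0$. For every nondecreasing $\rho:\mathbb N\to\mathbb N$ and every $c$ there is $C_{\max}=C_{\max}(\rho,c,L)$ with the following property. For all $P_1,\dots,P_c\in\mathrm{Poly}_{\le L}$ there is a $\rho(C)$-regular system $Z$ of $C\le C_{\max}$ variables of degree at most $L$ such that each $P_i$ is a function of $Z$.
\end{proposition}

The proof is by induction on $L$, and the two lemmas below use the proposition for smaller $L$. The first combines it with the previous sections.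

\begin{lemma}[Normal form]\label{lem:nf}
Let $D\ge2$, $r\ge0$, $0<\varepsilon_0\le1/2$, and assume Proposition~\ref{prop:reg} for $L=D-1$. If $P\in\mathrm{Poly}_{\le D}$ and $\mathrm{rank}_D(P)\le r$, then $P=\Gamma\circ z$ for a system of $C\le C_0(r,D,\varepsilon_0)$ variables of degree at most $D-1$ and a function $\Gamma:\mathcal G\to\mathbb T$ satisfying \eqref{eq:newton}. Moreover $z:V\to\mathcal G$ is onto and $\sum_{g\in\mathcal G}\bigl|\Pr[z=g]-|\mathcal G|^{-1}\bigr|\le\varepsilon_0$.
\end{lemma}

\begin{proof}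
Apply Proposition~\ref{prop:reg} with $L=D-1$ and $\rho=\rho_{L,\,2D-1,\,\varepsilon_0}$ to $r$ elements of $\mathrm{Poly}_{\le D-1}$ that determine $P$. Lemma~\ref{lem:equi} holds with $M=2D-1=D+L$, so Lemma~\ref{lem:newton} applies. The case $M'=0$ of Lemma~\ref{lem:equi} gives surjectivity, and it bounds the sum by $|\mathcal G|\,\varepsilon_0p^{-LC2^M}\le\varepsilon_0$, as $|\mathcal G|\le p^{LC}$.
\end{proof}

\subsection{Roots of low rank}

The plan for Proposition~\ref{prop:reg} is to use each failure of regularity to replace one variable by simpler ones. A failure produces a polynomial $Q'$ of degree at most $D+s(p-1)$ such that $p^sQ'\in\mathrm{Poly}_{\le D}$ has low rank. If $s=0$, we replace $Q'$ by polynomials of lower degree. If $s\ge1$, nothing follows for the rank of $Q'$, since adding $f/p$ with $f$ classical does not change $p^sQ'$. Instead we write $Q'=W+(Q'-W)$, where $W$ is a $p^s$-th root of $p^sQ'$ of low rank and $Q'-W$ has smaller depth. The root must have both the right degree and low rank. Dividing the terms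 in Theorem~\ref{thm:normal} by $p^s$ controls only the degree; dividing the values of $\Gamma$ by $p^s$ arbitrarily controls only the rank. Dividing the Newton coefficients controls both.

\begin{lemma}[Roots]\label{lem:roots}
Let $D,s\ge1$, $D^*=D+s(p-1)$, and assume Proposition~\ref{prop:reg} for $L=D-1$. If $P\in\mathrm{Poly}_{\le D}$ and $\mathrm{rank}_D(P)\le r$, there is $W\in\mathrm{Poly}_{\le D^*}$ with $p^sW=P$ and $\mathrm{rank}_{D^*}(W)\le r_1(r,D)$.
\end{lemma}

\begin{example}\label{ex:pair}
Let $p=2$, $D=2$, $s=1$, let $z=|x|\bmod2$ with lift $|x|$ of weight $1$, and let $\Gamma(0)=0$, $\Gamma(1)=\frac14$. Then $\Gamma(g)=\frac g4-\frac12\binom g2=\frac14(1-(g-1)^2)$ modulo $1$, so $P=\Gamma\circ z\in\mathrm{Poly}_{\le2}$ by Lemma~\ref{lem:binom}, and $\mathrm{rank}_2(P)\le1$. Halving the coefficients gives $W=\frac{|x|}8-\frac14\binom{|x|}2\in\mathrm{Poly}_{\le3}$. The term $|x|/8$ uses the full degree $D^*=3$, and nothing is gained from it alone. But the sum is $\frac18(1-(|x|-1)^2)$, and a square modulo $8$ depends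 only on its base modulo $4$. So $W$ is a function of $|x|/4\in\mathrm{Poly}_{\le2}$. This pairing is case (c) of the proof.
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:roots}]
If $D=1$, then $P$ is constant and we take $W$ constant. Let $D\ge2$ and write $P=\Gamma\circ z$ as in Lemma~\ref{lem:nf} with $\varepsilon_0=\frac12$. By \eqref{eq:newton}, each $c_k\ne0$ with $k\ne0$ is killed by a power of $p$, so $c_k=b_k/p^{t_k+1}$ with $p\nmid b_k$, $t_k\ge0$; and $p^{t_k}c_k\ne0$ gives
\begin{equation}\label{eq:tk}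
|k|_m+t_k(p-1)\le D .
\end{equation}
Choose $c'\in\mathbb T$ with $p^sc'=c_0$ and lifts $\tilde z_j$ as in Lemma~\ref{lem:lift}, and put
\[
W=c'+\sum_{k\ne0,\ c_k\ne0}W_k,\qquad W_k=\frac{b_k}{p^{t_k+s+1}}\binom{\tilde z}k\bmod1 .
\]
Then $p^sW=\Gamma(\tilde z)=P$, and $W\in\mathrm{Poly}_{\le D^*}$ by Lemma~\ref{lem:binom} and \eqref{eq:tk}. There are at most $(D+1)^C$ terms. We show that each $W_k$ is a function of at most $C$ elements of $\mathrm{Poly}_{\le D^*-1}$, except for certain pairs of terms whose sum is a function of two elements. Then $\mathrm{rank}_{D^*}(W)\le(C+1)(D+1)^C$ with $C\le C_0(r,D,\frac12)$.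

(a) \emph{$k$ has at least two nonzero coordinates.} Then $W_k$ is determined by the residues of the factors $\binom{\tilde z_j}{k_j}$, $k_j>0$, modulo $p^{t_k+s+1}$, that is, by the functions $\binom{\tilde z_j}{k_j}/p^{t_k+s+1}$. By Lemma~\ref{lem:binom} these have degree at most $m_jk_j+(t_k+s)(p-1)\le|k|_m-1+(t_k+s)(p-1)\le D^*-1$.

(b) \emph{$k=\kappa\mathbf e_j$.} Write $m=m_j$. If \eqref{eq:tk} is strict, then $W_k\in\mathrm{Poly}_{\le D^*-1}$ itself. Suppose $m\kappa+t_k(p-1)=D$, and let $\theta=t_k+s$, $u=\lfloor\log_p\kappa\rfloor$, so that $D^*=m\kappa+\theta(p-1)$. In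
\[
\binom{g+p^{\theta+1+u}}\kappa=\sum_{i=0}^\kappa\binom{p^{\theta+1+u}}i\binom g{\kappa-i}
\]
the coefficients with $1\le i\le\kappa$ have valuation $\theta+1+u-v(i)\ge\theta+1$ by \eqref{eq:val}. So $\binom g\kappa\bmod p^{\theta+1}$ depends only on $g\bmod p^{\theta+1+u}$, and $W_k$ is a function of $\tilde z_j/p^{\theta+1+u}\in\mathrm{Poly}_{\le m+(\theta+u)(p-1)}$. The gain in degree is
\[
D^*-m-(\theta+u)(p-1)=(\kappa-1)m-u(p-1),
\]
which is at least $1$ by Lemma~\ref{lem:ineq} unless $\kappa=1$, or $\kappa=p$ and $m=1$.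

(c) \emph{Exceptional terms:} $k=\kappa\mathbf e_j$ with $m\kappa+t_k(p-1)=D$ and either $\kappa=1$, or $\kappa=p$ and $m=1$. Suppose that the index $j$ has such a term. Then $D=m+\tau(p-1)$, where $\tau=t_k$ if $\kappa=1$ and $\tau=t_k+1$ if $\kappa=p$. We have not yet used that $\Gamma$ is periodic. Let $a=h_j+1$. Since $z_j$ has degree $m+h_j(p-1)\le D-1$, we have $\tau\ge a\ge1$. Multiply the identity $(E_j^{p^a}-1)\Gamma(0)=0$ by $p^{\tau-a}$:
\begin{equation}\label{eq:period}
\sum_{i=1}^{p^a}p^{\tau-a}\binom{p^a}i\,c_{i\mathbf e_j}=0 .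
\end{equation}
The $i$-th coefficient has valuation $\tau-v(i)$, so by \eqref{eq:newton} the $i$-th term vanishes if $im+(\tau-v(i))(p-1)\ge D+1$, that is, if $(i-1)m>v(i)(p-1)$. By Lemma~\ref{lem:ineq} this leaves only $i=1$, and $i=p$ when $m=1$.

If $m\ge2$, then \eqref{eq:period} reads $p^\tau c_{\mathbf e_j}=0$. The exceptional term must be $k=\mathbf e_j$ with $t_k=\tau$, for which $p^{\tau}c_k\ne0$. So this case does not occur.

Let $m=1$. By \eqref{eq:newton}, $p^\tau c_{p\mathbf e_j}=0$ since $p+\tau(p-1)\ge D+1$, and $p^{\tau+1}c_{\mathbf e_j}=0$ since $1+(\tau+1)(p-1)\ge D+1$. The coefficient of $c_{p\mathbf e_j}$ in \eqref{eq:period} is congruent to $p^{\tau-1}$ modulo $p^\tau$ by \eqref{eq:val}. Hence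
\[
p^\tau c_{\mathbf e_j}=-p^{\tau-1}c_{p\mathbf e_j}.
\]
If $\mathbf e_j$ is exceptional the left side is nonzero, and if $p\mathbf e_j$ is exceptional the right side is nonzero; so both sides are nonzero. Therefore $t_{\mathbf e_j}=\tau$ and $t_{p\mathbf e_j}=\tau-1$, both terms are exceptional, and $b=b_{\mathbf e_j}$, $b'=b_{p\mathbf e_j}$ satisfy $b+b'\equiv0\pmod p$. Put $\theta=\tau+s\ge2$, so that $D^*=1+\theta(p-1)$. Then
\[
W_{\mathbf e_j}+W_{p\mathbf e_j}=\frac{b\,\tilde z_j}{p^{\theta+1}}+\frac{b'}{p^\theta}\binom{\tilde z_j}p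
=b\,\frac{\tilde z_j-p\binom{\tilde z_j}p}{p^{\theta+1}}+\frac{b+b'}p\cdot\frac{\binom{\tilde z_j}p}{p^{\theta-1}} .
\]
By Lemma~\ref{lem:binom} the last term has degree at most $p+(\theta-2)(p-1)=D^*-(p-1)\le D^*-1$. In the first term, replacing $g$ by $g+p^\theta$ changes $g-p\binom gp$ by
\[
p^\theta-p\sum_{i=1}^p\binom{p^\theta}i\binom g{p-i}\equiv p^\theta-p\binom{p^\theta}p\equiv0\pmod{p^{\theta+1}},
\]
because $p^\theta\mid\binom{p^\theta}i$ for $1\le i<p$ and $\binom{p^\theta}p\equiv p^{\theta-1}\pmod{p^\theta}$, both by \eqref{eq:val}. So the first term is a function of $\tilde z_j/p^\theta\in\mathrm{Poly}_{\le1+(\theta-1)(p-1)}\subset\mathrm{Poly}_{\le D^*-1}$.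
\end{proof}

\subsection{Proof of Proposition~\ref{prop:reg}}

For $L=0$ the $P_i$ are constant and the empty system works. Let $L\ge1$ and assume the proposition for all smaller values. Start with $c$ variables of degree $L$ and depth $\lfloor(L-1)/(p-1)\rfloor$ that represent the $P_i$. As long as the current system, of size $C$, is not $\rho(C)$-regular, perform the following step.

\emph{Isolating one variable.} Take $\lambda\ne0$ of level $D$ with $\mathrm{rank}_D(\sum\lambda_iQ_i)\le\rho(C)$, and represent each $\lambda_i$ by an integer in $[0,p^{h_i+1})$. Let $I$ be the set of $i$ with $\lambda_i\ne0$ and $d_i-v(\lambda_i)(p-1)=D$, and let $S=\sum_{i\in I}\lambda_iQ_i$. The omitted nonzero terms lie in $\mathrm{Poly}_{\le D-1}$, so $\mathrm{rank}_D(S)\le\rho(C)+C$. Choose $i_0\in I$ with $s=v(\lambda_{i_0})$ minimal, and let $d_0=d_{i_0}=D+s(p-1)$ and $h_0=h_{i_0}\ge s$. By minimality $\lambda_i=p^s\mu_i$ with integers $\mu_i$ for $i\in I$, and $p\nmid\mu_{i_0}$. Let $\nu\mu_{i_0}\equiv1\pmod{p^{h_0+1}}$ and put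
\[
Q'=Q_{i_0}+\sum_{i\in I\setminus\{i_0\}}\nu\mu_iQ_i .
\]
Since $v(\mu_i)=v(\lambda_i)-s$, Lemma~\ref{lem:basic}(a) bounds the degree of $\mu_iQ_i$ by $d_i-(v(\lambda_i)-s)(p-1)=d_0$, so $Q'\in\mathrm{Poly}_{\le d_0}$. Moreover $p^sQ'=\nu S\in\mathrm{Poly}_{\le D}$, and $\mathrm{rank}_D(\nu S)\le\rho(C)+C$. The variable $z_{i_0}$ is determined by $Q'$ and the other variables, so it may be replaced by any variables that determine $Q'$.

\emph{Case $s=0$.} Here $D=d_0$ and $Q'=\nu S$ is a function of at most $\rho(C)+C$ elements of $\mathrm{Poly}_{\le d_0-1}$. Replace $z_{i_0}$ by variables of degree $d_0-1$ that represent them; if $d_0=1$ they are constants, and we delete $z_{i_0}$.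

\emph{Case $s\ge1$.} Here $D\le d_0-1\le L-1$, so Lemma~\ref{lem:roots} is available. It gives $W\in\mathrm{Poly}_{\le d_0}$ with $p^sW=\nu S$ and $\mathrm{rank}_{d_0}(W)\le r_1(\rho(C)+C,D)$. The difference $Q'-W\in\mathrm{Poly}_{\le d_0}$ is killed by $p^s$, so it equals $z'/p^s$ for a variable $z'$ of degree $d_0$, depth $s-1<h_0$ and weight $d_0-(s-1)(p-1)=D+p-1\ge1$. Replace $z_{i_0}$ by $z'$ and by variables of degree $d_0-1\ge1$ that represent the polynomials determining $W$.

\emph{Termination.} After each step every $P_i$ is still a function of the system. Let $\mathcal T$ be the finite set of pairs $(d',h')$ with $1\le d'\le L$, $0\le h'<d'$, ordered lexicographically, and let $\mathbf n\in\mathbb N^{\mathcal T}$ count the variables of each degree and depth; put $|\mathbf n|=C$. Order $\mathbb N^{\mathcal T}$ lexicographically, comparing the coordinates from the largest pair downward; this is a well-ordering. A step removes a variable with parameters $(d_0,h_0)$ and adds variables with smaller parameters, so it replaces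 $\mathbf n$ by some $\mathbf n'<\mathbf n$, and the process stops. Also $|\mathbf n'|\le\varphi(|\mathbf n|)$ for a function $\varphi$ that depends only on $\rho$, $L$ and $p$, for instance $\varphi(C)=2C+\rho(C)+\max_{1\le D\le L}r_1(\rho(C)+C,D)$. For a bound on the final size that is uniform in the $P_i$, define by recursion along the well-ordering
\[
\Phi(\mathbf n)=\max\bigl(\{|\mathbf n|\}\cup\{\Phi(\mathbf n'):\ \mathbf n'<\mathbf n,\ |\mathbf n'|\le\varphi(|\mathbf n|)\}\bigr),
\]
a maximum over a finite set. The value of $\Phi$ does not increase in a step and bounds the size of the system. The initial vector $\mathbf n_0$ depends only on $c,L,p$, so $C_{\max}=\Phi(\mathbf n_0)$ works.\hfill$\square$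

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\deg f=d\ge2$ and $\mathrm{bias}(f)\ge\delta$, so $\delta\le1$. Then $f/p\in\mathrm{Poly}_{\le d}$ and
\[
\|e(f/p)\|_{U^d}\ge\|e(f/p)\|_{U^1}=\mathrm{bias}(f)\ge\delta ,
\]
so $\mathrm{rank}_d(f/p)\le r_0(d,\delta)$ by Theorem~\ref{thm:TZ}. Lemma~\ref{lem:nf} with $D=d$ and $\varepsilon_0=\delta/2$ gives $f/p=\Gamma\circ z$ for a system of $C\le C_1(d,\delta)$ variables of degree at most $d-1$.

\emph{Expansion modulo $p$.} Since $z$ is onto, $\Gamma$ takes values in $\frac1p\mathbb Z/\mathbb Z$, and so do the $c_k=\Delta^k\Gamma(0)$, which are integer combinations of values of $\Gamma$. Regard $\Gamma$ and the $c_k$ as $\mathbb F_p$-valued, so that $f=\Gamma\circ z$, and represent $g_j\in\mathbb Z/p^{h_j+1}$ by an integer in $[0,p^{h_j+1})$. By \eqref{eq:newton}, $\Gamma(g)=\sum_{|k|_m\le d}c_k\binom gk$ in $\mathbb F_p$. On $\mathbb F_p$-valued functions $\Delta_j^{p^{h_j+1}}=E_j^{p^{h_j+1}}-1$, by \eqref{eq:val}, and this operator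 kills $\Gamma$ by periodicity. Hence $c_k=0$ unless $k_j<p^{h_j+1}$ for all $j$.

\emph{Digits.} For $0\le a\le h_j$ let $\xi_{j,a}(g)\in\mathbb F_p$ be the $a$-th base-$p$ digit of $g_j$, and call $w_{j,a}=m_jp^a$ its \emph{weight}. The function $\xi_{j,a}\circ z$ is a classical polynomial of degree at most $w_{j,a}$. Indeed, let $\tilde z_j\ge0$ be a lift of weight $m_j$. It has the same digits as $z_j$ in positions $a\le h_j$, so $\xi_{j,a}\circ z=\binom{\tilde z_j}{p^a}\bmod p$ by Lucas' theorem; now apply Lemma~\ref{lem:binom} with $t=0$ and Lemma~\ref{lem:basic}(c). Writing $k_j=\sum_{a\le h_j}k_{j,a}p^a$ in base $p$, Lucas' theorem also gives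
\begin{equation}\label{eq:digits}
\Gamma=\sum_kc_k\prod_{j,a}\binom{\xi_{j,a}}{k_{j,a}}\ \text{ on }\mathcal G,\qquad \sum_{j,a}w_{j,a}k_{j,a}=|k|_m\le d\ \text{ whenever }c_k\ne0,
\end{equation}
where $\binom\xi\kappa$ with $\kappa<p$ is a polynomial of degree $\kappa$ in $\xi$ over $\mathbb F_p$. Digits of weight greater than $d$ do not occur in \eqref{eq:digits}. Since all weights are positive, a digit $\xi_{j,a}$ of weight exactly $d$ occurs only in the term $k=p^a\mathbf e_j$, which is $c_k\xi_{j,a}$.

\emph{Digits of weight $d$ do not occur.} Suppose $w_{j,a}=d$ and $c=c_{p^a\mathbf e_j}\ne0$. Then $\Gamma$ is $c\,\xi_{j,a}$ plus a function of the other digits. The digits identify $\mathcal G$ with a power of $\mathbb F_p$ as a set, so under the uniform measure they are independent and uniform. Averaging over $\xi_{j,a}$ first gives $\sum_{g\in\mathcal G}\omega^{\Gamma(g)}=0$. By Lemma~\ref{lem:nf},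
\[
\mathrm{bias}(f)=\Bigl|\sum_{g\in\mathcal G}\bigl(\Pr[z=g]-|\mathcal G|^{-1}\bigr)\omega^{\Gamma(g)}\Bigr|\le\varepsilon_0<\delta ,
\]
a contradiction.

\emph{Grouping.} Expand the polynomials $\binom\xi\kappa$ in \eqref{eq:digits} and substitute $g=z(x)$. Then $f$ is a linear combination of monomials of total weight at most $d$ in digits of weight at most $d-1$. Let $R$ be the sum of the terms with at most one factor; these are constants and multiples of single digits, so $\deg R\le d-1$. In a monomial with at least two factors, counted with multiplicity, choose a factor $\xi_{j,a}$ of least weight. Then $w_{j,a}\le d/2$, and the product of the remaining factors has degree at most $d-w_{j,a}$. Grouping by the chosen factor gives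
\[
f=R+\sum_{j,a}(\xi_{j,a}\circ z)\,H_{j,a},\qquad \deg(\xi_{j,a}\circ z)\le w_{j,a},\quad \deg H_{j,a}\le d-w_{j,a},\quad 1\le w_{j,a}\le d/2 .
\]
The number of products is at most $\sum_j(h_j+1)\le(d-1)C$. Adding zero products, we may take $N=(d-1)C_1(d,\delta)$.
\end{proof}

\begin{remark}
The bias hypothesis is used twice. The first use needs only the weaker bound $\|\omega^f\|_{U^d}\ge\delta$. The second excludes digits of weight $d$, such as $S_4$ in Section~\ref{sec:model}, for which the argument offers no decomposition. Such a digit has $m_jp^a=d$ and $m_j+a(p-1)\le d-1$. These conditions fail for $a=0$ and for $a=m_j=1$, so they require $d\ge\min(2p,p^2)=2p$. Thus $p=2$, $d=4$ is the smallest case in which all three steps of Section~\ref{sec:model} have content.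
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
$(\mathrm i)_\delta\Rightarrow(\mathrm{iii})_{N(p,d,\delta)}$. The polynomial $f-P$ has degree $d$ and bias at least $\delta$. Apply Theorem~\ref{thm:main} to it and add $P$ to $R$.

$(\mathrm{iii})_N\Rightarrow(\mathrm{ii})_{2N+1}$. This was shown in the proof of Corollary~\ref{cor:answer}.

$(\mathrm{ii})_C\Rightarrow(\mathrm i)_{p^{-C/2}}$. Expand $\omega^{\Gamma(u)}=\sum_{a\in\mathbb F_p^C}\gamma_a\omega^{a\cdot u}$ on $\mathbb F_p^C$. Parseval's identity gives $\sum_a|\gamma_a|^2=1$, so $\sum_a|\gamma_a|\le p^{C/2}$ by the Cauchy--Schwarz inequality. Then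
\[
1=\mathbb E_x\,\omega^{f(x)}\,\overline{\omega^{\Gamma(P_1(x),\dots,P_C(x))}}=\sum_a\overline{\gamma_a}\;\mathbb E_x\,\omega^{f(x)-\sum_ia_iP_i(x)}\le p^{C/2}\max_a\ \mathrm{bias}\Bigl(f-\sum_ia_iP_i\Bigr),
\]
and $P=\sum_ia_iP_i$ has degree at most $d-1$ for the maximizing $a$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hatami}
Pooya Hatami, \emph{On the Structure of Quintic Polynomials}, arXiv:1510.05334 (2015).

\bibitem{TZ}
Tao and Ziegler, \emph{The inverse conjecture for the Gowers norm over finite fields in low characteristic}, Ann. Comb. 16 (2012).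

\end{thebibliography}
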